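
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}


\title{The Koszul property of toric face rings under the quadratic condition}

\begin{abstract}
A toric face ring $k[\mathcal M]$ is glued from affine monoid rings $k[M_C]$ along the cones $C$ of a rational pointed fan. R\"omer conjectured that $k[\mathcal M]$ is Koszul if every $k[M_C]$ is Koszul and the monomial part of the defining ideal is generated by quadrics. We prove this conjecture. The method is to resolve the maximal ideal of $k[\mathcal M]$ not by free modules but by principal monomial ideals, in such a way that the resolution restricts to a minimal free resolution over every $k[M_C]$ at once. Under the quadratic condition alone, the same argument bounds the degrees of $\operatorname{Tor}^{k[\mathcal M]}(k,k)$ sharply in terms of the rings $k[M_C]$. It shows that $k[\mathcal M]$ is then Koszul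 if and only if all $k[M_C]$ are, and that its rate is the maximum of the rates of the $k[M_C]$.
\end{abstract}


\section{Introduction}

\subsection*{Toric face rings}
Let $k$ be a field and let $\Sigma\neq\emptyset$ be a rational pointed fan in $\mathbb R^d$, $d\ge1$: a collection of rational pointed cones such that every face of a cone of $\Sigma$ lies in $\Sigma$, and the intersection of two cones of $\Sigma$ is either empty or a common face of both. (All cones contain $0$, so these intersections are in fact never empty.) A \emph{monoidal complex} $\mathcal M$ supported on $\Sigma$ is a collection of affine monoids $M_C$, $C\in\Sigma$, such that $M_C$ generates the cone $C$, and $M_D=M_C\cap D$ whenever $D\subseteq C$ in $\Sigma$. Put $|\mathcal M|=\bigcup_{C\in\Sigma}M_C$. The \emph{toric face ring} $R=k[\mathcal M]$ has the $k$-basis $\{t^a:a\in|\mathcal M|\}$ and the multiplication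
\[
t^a\cdot t^b=\begin{cases}t^{a+b}&\text{if } a,b\in M_C\text{ for some }C\in\Sigma,\\ 0&\text{otherwise,}\end{cases}
\]
extended bilinearly. We write $R_C=k[M_C]$.

There are two extreme cases. If $\Sigma$ consists of one cone and its faces, then $R$ is an affine monoid ring. If the cones are spanned by subsets of the standard basis $e_1,\dots,e_d$ and $M_C=C\cap\mathbb Z^d$, then each $R_C$ is a polynomial ring and $R$ is the Stanley--Reisner ring of a simplicial complex. In general a toric face ring combines the binomial relations of the monoid rings with the monomial relations of the fan.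

Throughout, $a_1,\dots,a_n$ is a \emph{homogeneous system of generators} of $\mathcal M$: every $M_C$ is generated by those $a_i$ lying in $M_C$, and $R$ is a standard graded $k$-algebra in which every $t^{a_i}$ has degree $1$. Equivalently, the kernel $I_{\mathcal M}$ of the surjection $k[X_1,\dots,X_n]\to R$, $X_i\mapsto t^{a_i}$, is homogeneous for the standard grading. Each $R_C$ carries the induced standard grading. Each cone is generated by a subset of $\{a_1,\dots,a_n\}$, so $\Sigma$ is finite.

\subsection*{The question}
A standard graded $k$-algebra $A$ is \emph{Koszul} if $k=A/A_+$ has a linear minimal graded free resolution over $A$, that is, if $\operatorname{Tor}^A_i(k,k)_j=0$ for $j\ne i$. When is $R$ Koszul? Each $R_C$ is a retract of $R$ (Section~\ref{sec:compat}), so each $R_C$ is Koszul if $R$ is (by Lemma~\ref{lem:retract}). The converse cannot hold without a condition on the gluing. For the three coordinate planes bounding the positive orthant of $\mathbb R^3$ all $R_C$ are polynomial rings, hence Koszul, but $R=k[x,y,z]/(xyz)$ is not: a Koszul algebra is defined by quadrics, because minimal generators of degree $j\ge3$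 of its defining ideal contribute to $\operatorname{Tor}_2(k,k)_j$. The natural remedy is to ask that the monomial relations be generated by quadrics. Let $A_{\mathcal M}$ be the ideal generated by all monomials contained in $I_{\mathcal M}$. We say that $\mathcal M$ satisfies the \emph{quadratic condition} (with respect to $a_1,\dots,a_n$) if $A_{\mathcal M}$ is generated by monomials of degree~$2$.

\begin{conjecture}[R\"omer; see \cite{Nguyen}]
If $\mathcal M$ satisfies the quadratic condition and $k[M_C]$ is Koszul for every $C\in\Sigma$, then $k[\mathcal M]$ is Koszul.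
\end{conjecture}

\begin{theorem}\label{thm:main}
The conjecture is true: if $\mathcal M$ satisfies the quadratic condition with respect to some homogeneous system of generators and every $k[M_C]$ is Koszul, then $k[\mathcal M]$ is Koszul.
\end{theorem}

The proof needs a larger class of modules than $k$. Call $Y\subseteq|\mathcal M|$ \emph{facial} if for every $C\in\Sigma$ there is a face $F$ of $C$ with $Y\cap M_C=M_F$, and let $P_Y\subseteq R$ be the span of all $t^b$ with $b\notin Y$. We will see that $P_Y$ is an ideal; for $Y=\{0\}$ it is $R_+$. Under the hypotheses of Theorem~\ref{thm:main} we show that \emph{every} $R/P_Y$ has a linear $R$-resolution.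

The method also works without the Koszul hypothesis. For a graded module $N$ over a standard graded algebra $A$ put
\[
t_i^A(N)=\sup\{j:\operatorname{Tor}_i^A(N,k)_j\neq0\},\qquad t_i(A)=t_i^A(k),
\]
with value $-\infty$ if the Tor vanishes. Since $\operatorname{Tor}^A_i(k,k)_j=0$ for $j<i$, the algebra $A$ is Koszul if and only if $t_i(A)\le i$ for all $i$. \emph{Backelin's rate} of $A$ is
\[
\operatorname{rate}(A)=\sup_{i\ge2}\frac{t_i(A)-1}{i-1},
\]
with the convention that it is $1$ if $\operatorname{Tor}^A_i(k,k)=0$ for all $i\ge2$. Thus $\operatorname{rate}(A)\ge1$, with equality if and only if $A$ is Koszul. Put $T_q=\max_{C\in\Sigma}t_q(R_C)$.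

\begin{theorem}\label{thm:quant}
Assume that $\mathcal M$ satisfies the quadratic condition.
\begin{enumerate}
\item For every facial $Y$ and every $i\ge1$,
\begin{equation}\label{eq:bound}
t_i^R(R/P_Y)\le\max\{T_{q_1}+\dots+T_{q_r}: r\ge1,\ q_l\ge1,\ q_1+\dots+q_r=i\}.
\end{equation}
In particular this bounds $t_i(R)$. As a universal bound for $t_i(R)$ it is sharp: for every standard graded $A=k[M]$ (generated, as above, by monomials of degree $1$), Koszul or not, with $M$ an affine monoid generating a rational pointed cone, there is a monoidal complex satisfying the quadratic condition, all of whose maximal cones have ring $A$, such that equality holds in \eqref{eq:bound} for $Y=\{0\}$ and all $i\ge1$.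
\item Let $p\ge1$. Then $\operatorname{Tor}^R_i(k,k)_j=0$ for all $i\le p$ and $j\ne i$ if and only if the same holds for every $R_C$, equivalently for every $R_C$ with $C$ maximal. In particular, $R$ is Koszul if and only if all $R_C$ are Koszul.
\item $\operatorname{rate}(R)=\max_{C\in\Sigma}\operatorname{rate}(R_C)$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:idea} shows the idea on one ring, by hand. Sections \ref{sec:compat}--\ref{sec:recursion} prove Theorem~\ref{thm:main}, Section~\ref{sec:quant} proves Theorem~\ref{thm:quant}, and Section~\ref{sec:example} shows that the quadratic condition is not necessary for $R$ to be Koszul.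

\section{The idea in three variables}\label{sec:idea}

Let $\Sigma$ consist of $\operatorname{cone}(e_1,e_2)$, $\operatorname{cone}(e_2,e_3)$ and their faces, with $M_C=C\cap\mathbb Z^3$, so that $R=k[x,y,z]/(xz)$. Over the two polynomial rings $k[x,y]$ and $k[y,z]$ the Koszul complex resolves the homogeneous maximal ideal. We would like to glue these two resolutions to a resolution of $R_+$. Free $R$-modules are not suitable for this: the ``generator $x$'' should be absent over $k[y,z]$, but a free module $R(-1)$ does not vanish there. The principal ideal $xR$ does, since its monomials $x^\alpha y^\beta$, $\alpha\ge1$, all lie outside $\operatorname{cone}(e_2,e_3)$. So consider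
\begin{equation}\label{eq:path}
0\to xyR\oplus yzR\to xR\oplus yR\oplus zR\to R_+\to0,
\end{equation}
where the second map adds, and the first sends $(f,g)$ to $(f,\,-f+g,\,-g)$. Check exactness one monomial at a time. In degree $x^\alpha$, $y^\beta$ or $z^\gamma$ with positive exponent the complex is $0\to0\to k\to k\to0$. In degree $x^\alpha y^\beta$ with $\alpha,\beta\ge1$ only $xyR$, $xR$ and $yR$ contribute, and we get $0\to k\to k^2\to k\to0$ with maps $1\mapsto(1,-1)$ and $(u,v)\mapsto u+v$, which is exact; degree $y^\beta z^\gamma$ is analogous. There are no other monomials in $R_+$. Restricted to the monomials of either cone, \eqref{eq:path} is the Koszul resolution of the maximal ideal there.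

The terms of \eqref{eq:path} are not free, but they are direct sums of shifted cyclic modules $uR\cong R/(0:u)(-\deg u)$, and
\[
(0:x)=(0:xy)=(z),\qquad (0:y)=0,\qquad (0:z)=(0:yz)=(x).
\]
By \eqref{eq:path}, if $\operatorname{Tor}^R_i(k,k)_j\cong\operatorname{Tor}^R_{i-1}(R_+,k)_j$ is nonzero for some $i\ge1$, then $\operatorname{Tor}^R_{i-1}(R/J,k)_{j-1}\ne0$ or $\operatorname{Tor}_{i-2}^R(R/J,k)_{j-2}\neq0$, where $J$ is one of $(z)$, $0$, $(x)$. In both cases the homological degree and the internal degree have dropped by the same amount. The new modules are no worse: $zR\cong R/(x)(-1)$ and $xR\cong R/(z)(-1)$ give $\operatorname{Tor}_i^R(R/(z),k)_j\cong\operatorname{Tor}_{i-1}^R(R/(x),k)_{j-1}$ for $i\ge1$, and the same with $x$ and $z$ interchanged, so by induction they have linear resolutions. Hence so does $k$.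

Now try the same with $R=k[x,y,z]/(xyz)$, which is not Koszul. Here $(0:x)=(yz)$, and $R/(yz)$ has a first syzygy of degree $2$: the recursion leaves the linear strand. The geometric reason is that the monomials of $\operatorname{cone}(e_2,e_3)$ not killed by $x$ are the $y^\beta$ and the $z^\gamma$. They fill two edges of the cone, not a face.

So the proof has three parts. The quadratic condition makes the monomials not killed by $t^a$ fill a face of each cone (Section~\ref{sec:facial}). Over a single $R_C$, the ideal spanned by the monomials outside a face is controlled by the Koszul property of $R_C$ (Section~\ref{sec:retract}). The local resolutions glue (Section~\ref{sec:glue}). The recursion of Section~\ref{sec:recursion} combines these three facts.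

\section{Compatibility}\label{sec:compat}

If $a\in M_C$ is a sum of $r$ generators $a_i\in M_C$, then $t^a$ has degree $r$; we write $|a|=r$. Since $t^0=1$ has degree $0$, the $a_i$ are nonzero, and $|a|=0$ if and only if $a=0$. For $a,b\in|\mathcal M|$ write $a\sim b$, and call $a$, $b$ \emph{compatible}, if some cone of $\Sigma$ contains both. By (F0) below this means $t^at^b\ne0$, and then $|a+b|=|a|+|b|$.

\begin{lemma}\label{lem:facts}
\begin{enumerate}
\item[(F0)] If $b\in|\mathcal M|$ and $b\in C\in\Sigma$, then $b\in M_C$.
\item[(F1)] If $b,c\in M_{C'}$ and $b+c\in C\in\Sigma$, then $b,c\in M_C$.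
\item[(F2)] $t^{b_1}\cdots t^{b_r}\neq0$ if and only if some cone of $\Sigma$ contains $b_1,\dots,b_r$, and then the product is $t^{b_1+\dots+b_r}$. Hence a monomial $X^u$ lies in $I_{\mathcal M}$ if and only if no cone of $\Sigma$ contains all $a_i$ with $u_i>0$.
\item[(F3)] For $C\in\Sigma$ the span of $\{t^b:b\notin C\}$ is an ideal of $R$ with quotient $R_C$, and the inclusion $R_C\subseteq R$ is a section of $R\to R_C$. In the same way $R_F$ is a quotient and a subring of $R_C$ for every face $F$ of $C$, with composition $R_F\subseteq R_C\to R_F$ the identity.
\item[(F4)] For $a\in|\mathcal M|$ the annihilator $(0:_Rt^a)$ is the span of $\{t^b:b\not\sim a\}$.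
\end{enumerate}
\end{lemma}

\begin{proof}
(F0) Let $b\in M_{C'}$. Then $b\in M_{C'}\cap(C\cap C')=M_{C\cap C'}\subseteq M_C$.

(F1) $C\cap C'$ is a face of $C'$ and contains $b+c$, so it contains $b$ and $c$. Apply (F0).

(F2) If a cone contains all $b_l$, then all $b_l$ lie in its monoid by (F0), and the product is as stated. Conversely let the product be nonzero; we use induction on $r$, the case $r=1$ being clear. Some cone $D$ contains $b_1,\dots,b_{r-1}$, with sum $c$, and $t^ct^{b_r}\ne0$, so some cone $C$ contains $c$ and $b_r$. By (F1), $C$ contains $b_1,\dots,b_{r-1}$ as well.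

(F3) If $b\notin C$ and $t^bt^c\ne0$, then $b+c\notin C$ by (F1). So the span is an ideal, and the classes of $t^b$, $b\in|\mathcal M|\cap C=M_C$, form a basis of the quotient. For $F\subseteq C$ apply this to the fan of faces of $C$.

(F4) $t^a$ kills $t^b$ for $b\not\sim a$, and the elements $t^at^b=t^{a+b}$ for $b\sim a$ are distinct basis elements.
\end{proof}

By (F2), $A_{\mathcal M}$ is a squarefree monomial ideal, and the quadratic condition becomes a flag condition.

\begin{lemma}\label{lem:flag}
$\mathcal M$ satisfies the quadratic condition if and only if every set of pairwise compatible generators $a_i$ is contained in a cone of $\Sigma$.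
\end{lemma}

\begin{proof}
Assume the quadratic condition, and suppose that a set $\{a_i:i\in G\}$ of pairwise compatible generators lies in no cone. By (F2), $\prod_{i\in G}X_i\in A_{\mathcal M}$. So it is divisible by a monomial of degree $2$ in $A_{\mathcal M}$, which has the form $X_iX_j$ with $i\ne j$ in $G$ because the product is squarefree. Then $a_i\not\sim a_j$ by (F2), a contradiction. Conversely, if $X^u\in I_{\mathcal M}$, then the set of all $a_i$ with $u_i>0$ lies in no cone, hence contains incompatible $a_i,a_j$. So $X_iX_j\in A_{\mathcal M}$ divides $X^u$.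
\end{proof}

\section{Facial sets}\label{sec:facial}

Let $Y$ be facial and let $F$ be the face of $C$ with $Y\cap M_C=M_F$; it is determined by $Y$ and $C$ because $M_F$ generates $F$. We say that $Y$ \emph{cuts out} $F$ in $C$. The span $P_Y$ of $\{t^b:b\notin Y\}$ is an ideal: if $b\notin Y$ and $b,c\in M_C$ had $b+c\in Y$, then $b+c\in M_F$, hence $b\in F$ and $b\in M_F\subseteq Y$, a contradiction. Since $0\in Y$, we have $P_Y\subseteq R_+$. The set $\{0\}$ is facial because all cones are pointed, and $P_{\{0\}}=R_+$. Also each $M_C$ is facial, since $M_C\cap M_{C'}=M_{C\cap C'}$ by (F0), and $R/P_{M_C}=R_C$. The examples we need come from annihilators.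

\begin{lemma}\label{lem:facial}
Assume the quadratic condition. For every $a\in|\mathcal M|$ the set
$Y_a=\{b\in|\mathcal M|:b\sim a\}$
is facial, and $P_{Y_a}=(0:_Rt^a)$.
\end{lemma}

\begin{proof}
The equality is (F4). Let $C\in\Sigma$. We look for a single cone $C'$ that contains $a$ and all generators in $C$ compatible with $a$; then $C\cap C'$ will be the desired face.

Let $B=\{a_i\in M_C:a_i\sim a\}$. Choose a cone $D\ni a$, write $a$ as a sum of generators lying in $M_D$, and let $S$ be the set of generators used. Elements of $B$ are pairwise compatible, as all lie in $C$; elements of $S$ are pairwise compatible, as all lie in $D$. If $a_i\in B$, some cone contains $a_i$ and $a$. By (F1), applied to $a=s+(a-s)$ in $M_D$, this cone contains every $s\in S$, so $a_i\sim s$. Thus $B\cup S$ is pairwise compatible, and by Lemma~\ref{lem:flag} some $C'\in\Sigma$ contains $B\cup S$. In particular $a\in C'$.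

Put $F=C\cap C'$, a face of $C$. Every element of $M_F$ lies in $C'$ together with $a$, so $M_F\subseteq Y_a\cap M_C$. Conversely let $b\in M_C$ and $a,b\in D'\in\Sigma$. Then $b\in M_{C\cap D'}$ by (F0), so $b$ is a sum of generators $a_i\in C\cap D'$. Each of these lies in $M_C$ and is compatible with $a$, because both lie in $D'$; so it is in $B\subseteq C'$. Hence $b\in C\cap C'=F$, and $b\in M_F$ by (F0).
\end{proof}

The proofs of Theorem~\ref{thm:main} and of the bound \eqref{eq:bound} use the quadratic condition only through this lemma. Without it the lemma can fail: for $k[x,y,z]/(xyz)$ the set $Y_a$ with $a=e_1$ is not facial, as we saw in Section~\ref{sec:idea}.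

\section{Algebra retracts}\label{sec:retract}

Over a single cone $C$, the ideal $P_Y$ becomes the kernel of $R_C\to R_F$, where $F$ is the face that $Y$ cuts out in $C$. To control the $R_C$-resolution of $R_F$ we use that this map has a section. The following lemma is due to Herzog \cite{Herzog} for $M=k$, the case needed below.

\begin{lemma}\label{lem:retract}
Let $\pi:A\to B$ be a surjection of standard graded $k$-algebras with a graded algebra section $\iota:B\to A$, $\pi\iota=\mathrm{id}_B$. For every graded $B$-module $M$, regarded as an $A$-module via $\pi$,
\[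
\operatorname{Tor}_i^A(M,k)_j\cong\bigoplus_{p+q=i,\ l+m=j}\operatorname{Tor}_p^B(M,k)_l\otimes_k\operatorname{Tor}_q^A(B,k)_m .
\]
In particular $t_i^A(B)\le t_i(A)$ and $t_i(B)\le t_i(A)$ for all $i$.
\end{lemma}

\begin{proof}
Let $L\to k$ be a graded free resolution over $A$ that is a DG $A$-algebra with $L_0=A$. Such an $L$ is provided by Tate's construction \cite{Tate}: starting from $A$ one successively kills homogeneous cycles by adjoining exterior variables in odd and divided power variables in even homological degree. Put $D=B\otimes_AL$. This is a DG $B$-algebra, its underlying modules are free over $B$, and $H(D)=\operatorname{Tor}^A(B,k)$. Let $E\to k$ be a graded free resolution over $B$ with $E_0=B$. We show that $D$ is homotopy equivalent, as a complex of $B$-modules, to $E\otimes_kH(D)$.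

Via $\iota$ the augmented complex $L\to k$ is an exact complex of $B$-modules. Hence there is a $B$-linear chain map $E\to L$ lifting $\mathrm{id}_k$, and we may choose it with $1\mapsto1$ in degree $0$. The map $L\to D$, $f\mapsto1\otimes f$, is a chain map, and it is $B$-linear because $1\otimes\iota(b)f=\pi\iota(b)\otimes f=b\otimes f$. Let $\alpha:E\to D$ be the composite, so $\alpha(1)=1$. Choose a $k$-linear map $\sigma$, homogeneous for both gradings, assigning to each class in $H(D)$ a cycle representing it, and define
\[
\Theta:E\otimes_kH(D)\to D,\qquad \Theta(e\otimes h)=\alpha(e)\,\sigma(h).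
\]
The map $\Theta$ is $B$-linear. Since $\sigma(h)$ is a cycle, the Leibniz rule gives $d(\alpha(e)\sigma(h))=\alpha(de)\sigma(h)$; so $\Theta$ is a chain map for the differential $d_E\otimes1$ on $E\otimes_kH(D)$. The homology of the source is $H(E)\otimes_kH(D)=k\otimes_kH(D)$, represented by the elements $1\otimes h$, and $\Theta(1\otimes h)=\sigma(h)$. So $\Theta$ is a quasi-isomorphism.

Source and target are complexes of free $B$-modules in homological degrees $\ge0$. Therefore the mapping cone of $\Theta$ is an exact complex of free modules that is bounded below, hence contractible, and it stays exact after applying $M\otimes_B-$. So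
\[
(M\otimes_BE)\otimes_kH(D)\to M\otimes_BD=M\otimes_AL
\]
is a quasi-isomorphism. All maps are homogeneous. Taking homology gives the formula.

For $M=k$ the summands with $p=0$ and with $q=0$ are $\operatorname{Tor}^A_i(B,k)$ and $\operatorname{Tor}_i^B(k,k)$, because $\operatorname{Tor}_0^B(k,k)=k=\operatorname{Tor}_0^A(B,k)$. This gives the inequalities.
\end{proof}

\section{Resolving over all cones at once}\label{sec:glue}

We now make the complex \eqref{eq:path} general. Its terms must be modules graded by $|\mathcal M|$ that can receive maps from the ideals $t^aR$. Since $t^b$ kills $t^a$ if $b\not\sim a$, this dictates the following definition.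

\begin{definition}
A \emph{monomial module} is an $R$-module $N=\bigoplus_{a\in|\mathcal M|}N_a$ such that $t^bN_a\subseteq N_{a+b}$ if $a\sim b$, and $t^bN_a=0$ if $a\not\sim b$. Morphisms are $R$-linear maps preserving the decomposition.
\end{definition}

Kernels, images and direct sums are again monomial modules. Ideals spanned by elements $t^b$ are monomial modules; examples are $P_Y$ and $t^aR$. A monomial module is a graded $R$-module if $N_a$ is put in degree $|a|$, and as graded modules
\begin{equation}\label{eq:principal}
t^aR\cong\bigl(R/(0:_Rt^a)\bigr)(-|a|).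
\end{equation}

(M1) \emph{For $n\in N_a$ there is a unique morphism $t^aR\to N$ with $t^a\mapsto n$.} It must send $rt^a$ to $rn$. This is well defined: if $rt^a=0$, then $r$ is a combination of elements $t^b$ with $b\not\sim a$ by (F4), so $rn=0$. It preserves the decomposition, since $t^bn\in N_{a+b}$ for $b\sim a$.

(M2) For $C\in\Sigma$ put $N_C=\bigoplus_{a\in M_C}N_a$, an $R_C$-module via $R_C\subseteq R$. \emph{The functor $N\mapsto N_C$ is exact, and
\[
(t^aR)_C=\begin{cases}t^aR_C\cong R_C(-|a|)&\text{if }a\in C,\\0&\text{if }a\notin C.\end{cases}
\]}
Exactness holds because exactness is checked in each $N_a$. A basis of $t^aR$ is given by the $t^{a+b}$ with $b\sim a$. By (F1), $a+b\in C$ only if $a,b\in M_C$; and if $a\in C$, then the $t^{a+b}$, $b\in M_C$, are distinct basis elements of $R$.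

So $t^aR$ restricts to a free module of rank one over $R_C$ if $a\in C$, and to zero otherwise. This is the property that free $R$-modules lack.

\begin{lemma}\label{lem:glue}
Every monomial module $N$ has an exact complex of monomial modules
\[
\cdots\to Q_1\to Q_0\to N\to0,\qquad Q_s=\bigoplus_{a\in|\mathcal M|}t^aR\otimes_kV_{s,a},
\]
with $k$-vector spaces $V_{s,a}$, such that for every $C\in\Sigma$ the complex $(Q_\bullet)_C\to N_C$ is a minimal graded free resolution over $R_C$. In particular, for all $C$, $s$ and $j$,
\[
\operatorname{Tor}^{R_C}_s(N_C,k)_j\cong\bigoplus_{a\in M_C,\ |a|=j}V_{s,a}.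
\]
\end{lemma}

\begin{proof}
For each $a$ choose a complement $V_a\subseteq N_a$ of the subspace $\sum t^bN_c$, the sum over all $b\ne0$ and $c$ with $b\sim c$ and $b+c=a$. By (M1) there is a morphism $Q_0=\bigoplus_at^aR\otimes_kV_a\to N$ with $t^a\otimes v\mapsto v$. It is surjective by induction on $|a|$, since $|c|<|a|$ in the sum.

Let $C\in\Sigma$ and $a\in M_C$. If $b\sim c$ and $b+c=a$, then $b,c\in M_C$ by (F1). Hence the subspace above equals the degree $a$ part of $(R_C)_+N_C$, and
\[
V_a\cong\bigl(N_C/(R_C)_+N_C\bigr)_a .
\]
The left side does not depend on $C$; this is why the local covers glue. By (M2), $(Q_0)_C=\bigoplus_{a\in M_C}R_C(-|a|)\otimes_kV_a$, so $(Q_0)_C\to N_C$ is a minimal free cover over $R_C$. The kernel of $Q_0\to N$ is a monomial module; repeat the construction with it, and iterate. By exactness of $N\mapsto N_C$ the resulting complex restricts to a minimal free resolution of $N_C$. Its generators in homological degree $s$ are the $V_{s,a}$, $a\in M_C$, placed in degree $|a|$.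
\end{proof}

\section{The recursion and the proof of Theorem \ref{thm:main}}\label{sec:recursion}

As in Section~\ref{sec:idea}, we resolve $P_Y$ by the ideals $t^aR$ and pass to the cyclic modules $R/(0:_Rt^a)$. The degrees $|a|$ that occur are controlled over a single cone.

\begin{proposition}\label{prop:rec}
Let $Y$ be facial, $i\ge1$, and $\operatorname{Tor}_i^R(R/P_Y,k)_j\ne0$. Then there are an integer $q$ with $1\le q\le i$ and an element $a\in|\mathcal M|$ such that
\begin{enumerate}
\item[(a)] $\operatorname{Tor}_q^{R_C}(R_F,k)_{|a|}\ne0$ for every $C\in\Sigma$ containing $a$, where $F$ is the face that $Y$ cuts out in $C$. In particular $q\le|a|\le t_q(R_C)$;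
\item[(b)] $\operatorname{Tor}^R_{i-q}\bigl(R/(0:_Rt^a),k\bigr)_{j-|a|}\neq0$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $P=P_Y$. Since $P\subseteq R_+$, we have $\operatorname{Tor}_i^R(R/P,k)\cong\operatorname{Tor}_{i-1}^R(P,k)$. Take $Q_\bullet\to P$ as in Lemma~\ref{lem:glue}, and put $Z_0=P$, $Z_{s+1}=\ker(Q_s\to Z_s)$. For $0\le s\le i-1$ the sequence $0\to Z_{s+1}\to Q_s\to Z_s\to0$ gives exact sequences
\[
\operatorname{Tor}^R_{i-1-s}(Q_s,k)_j\to\operatorname{Tor}^R_{i-1-s}(Z_s,k)_j\to\operatorname{Tor}^R_{i-2-s}(Z_{s+1},k)_j,
\]
where $\operatorname{Tor}_{-1}=0$. The middle term is nonzero for $s=0$. If the middle term is nonzero and the left term vanishes, then the right term is nonzero. For $s<i-1$ the right term is the middle term for $s+1$, and for $s=i-1$ it is $0$. So $\operatorname{Tor}^R_{i-1-s}(Q_s,k)_j\ne0$ for some $0\le s\le i-1$. Put $q=s+1$. By the form of $Q_s$ and \eqref{eq:principal} there is an $a$ with $V_{s,a}\neq0$ such that (b) holds.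

For (a) let $a\in C\in\Sigma$. Then $P_C$ is spanned by the $t^b$ with $b\in M_C\setminus M_F$, so it is the kernel of $R_C\to R_F$ and is contained in $(R_C)_+$. Hence
\[
\operatorname{Tor}_s^{R_C}(P_C,k)\cong\operatorname{Tor}^{R_C}_{s+1}(R_F,k),
\]
and the left side is nonzero in degree $|a|$ by Lemma~\ref{lem:glue}. The ring $R_F$ is generated in degree $0$ as an $R_C$-module, so $\operatorname{Tor}_q^{R_C}(R_F,k)$ lives in degrees $\ge q$. By (F3), $R_F$ is a retract of $R_C$, so this Tor lives in degrees $\le t_q(R_C)$ by Lemma~\ref{lem:retract}.
\end{proof}

The proposition holds for every monoidal complex with a homogeneous system of generators. The quadratic condition is what allows us to apply it again, to the module in (b).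

\begin{theorem}\label{thm:linear}
Assume the quadratic condition, and let all $R_C$ be Koszul. Then for every facial $Y$ the $R$-module $R/P_Y$ has a linear resolution:
\[
\operatorname{Tor}_i^R(R/P_Y,k)_j=0\quad\text{for all } i\ge0 \text{ and } j\neq i.
\]
In particular this holds for $R/(0:_Rt^a)$ for every $a\in|\mathcal M|$, and for $k$.
\end{theorem}

\begin{proof}
We use induction on $i$, for all facial $Y$ simultaneously. For $i=0$ the claim holds because $R/P_Y$ is cyclic, generated in degree $0$. Let $i\ge1$ and $\operatorname{Tor}_i^R(R/P_Y,k)_j\ne0$. Take $q$ and $a$ from Proposition~\ref{prop:rec}, and a cone $C\ni a$. Since $R_C$ is Koszul, $q\le|a|\le t_q(R_C)\le q$, so $|a|=q$. By Lemma~\ref{lem:facial}, $(0:_Rt^a)=P_{Y_a}$ with $Y_a$ facial. Since $i-q<i$, the induction hypothesis and (b) give $j-q=i-q$, that is, $j=i$.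

The annihilators $(0:_Rt^a)$ are of the form $P_Y$ by Lemma~\ref{lem:facial}, and $k=R/P_{\{0\}}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Theorem~\ref{thm:linear}, $k$ has a linear resolution over $R$.
\end{proof}

\section{Degree bounds, converse and rate}\label{sec:quant}

We prove Theorem~\ref{thm:quant}. Sums containing $-\infty$ are $-\infty$. By Lemma~\ref{lem:retract} and (F3), $t_q(R_F)\le t_q(R_C)$ for faces $F$ of $C$, so $T_q$ is the maximum over the maximal cones.

\subsection*{Part (1), the bound}
Use induction on $i\ge1$, and let $\operatorname{Tor}_i^R(R/P_Y,k)_j\neq0$. Take $q$ and $a$ from Proposition~\ref{prop:rec}; then $|a|\le T_q$. If $q=i$, then (b) says $\operatorname{Tor}_0^R(R/(0:_Rt^a),k)_{j-|a|}\ne0$, so $j=|a|\le T_i$. If $q<i$, then $(0:_Rt^a)=P_{Y_a}$ with $Y_a$ facial by Lemma~\ref{lem:facial}, and $j\le T_q+t^R_{i-q}(R/P_{Y_a})$. By induction the second summand is bounded by some $T_{q_1}+\dots+T_{q_r}$ with $q_1+\dots+q_r=i-q$. So $j$ is bounded by a sum of the required form.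

\subsection*{Part (1), sharpness}
Let $M$ generate the rational pointed cone $C\subset\mathbb R^d$, and let $A=k[M]$ be standard graded. If $M=0$, the one-cone fan has $R=A=k$, and both sides of \eqref{eq:bound} are $-\infty$. Let $M\neq0$. In $\mathbb R^{2d}$ let $\Sigma$ consist of all faces of $C\times0$ and $0\times C$, with the monoids induced by two copies of $M$. The two copies of the degree one generators of $M$ form a homogeneous system of generators. The maximal cones are $C\times0$ and $0\times C$, which meet in $0$. A set of generators contained in no cone contains a generator from each copy, and these two are incompatible. So the quadratic condition holds by Lemma~\ref{lem:flag}.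

Let $A$ and $A'$ be the two copies of $k[M]$ in $R$. For a graded module $N$ over a standard graded algebra $S$ let
\[
P^S_N(s,u)=\sum_{i,j}\dim_k\operatorname{Tor}_i^S(N,k)_j\,s^iu^j
\]
be its Poincar\'e series. The kernel of $R\to A$ is $A'_+$, the kernel of $R\to A'$ is $A_+$, and $R_+=A_+\oplus A'_+$ as $R$-modules. All these lie in $R_+$, so
\[
P^R_A=1+sP^R_{A'_+},\qquad P^R_{A'}=1+sP^R_{A_+},\qquad P_k^R=1+sP^R_{A_+}+sP^R_{A'_+}=P^R_A+P^R_{A'}-1 .
\]
Interchanging the two copies is an automorphism of $R$, so $P^R_{A'}=P^R_A$ and $P_k^R=2P_A^R-1$. On the other hand, with $\bar P=P_k^A-1$, Lemma~\ref{lem:retract} for the retract $A$ of $R$ gives $P_k^R=(1+\bar P)P_A^R$. Comparing, $(1-\bar P)P_A^R=1$. Since $\bar P$ is divisible by $s$, we obtain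
\[
P_A^R=\sum_{r\ge0}\bar P^{\,r},\qquad P_k^R=2P_A^R-1=1+2\sum_{r\ge1}\bar P^{\,r}.
\]
All coefficients are nonnegative. Let $q_1+\dots+q_r=i$ with all $T_{q_l}=t_{q_l}(A)$ finite. Each $s^{q_l}u^{T_{q_l}}$ occurs in $\bar P$, so $s^iu^{T_{q_1}+\dots+T_{q_r}}$ occurs in $\bar P^{\,r}$, hence in $P_k^R$. So $t_i(R)\ge T_{q_1}+\dots+T_{q_r}$ for every such sum, and with the upper bound equality holds in \eqref{eq:bound} for $Y=\{0\}$.

\subsection*{Part (2)}
By (F3) and Lemma~\ref{lem:retract}, $\operatorname{Tor}_i^{R_C}(k,k)_j$ is isomorphic to a direct summand of $\operatorname{Tor}_i^R(k,k)_j$. This proves ``only if''. Likewise, for a face $F$ of a maximal cone $C$, $\operatorname{Tor}_i^{R_F}(k,k)_j$ is isomorphic to a direct summand of $\operatorname{Tor}_i^{R_C}(k,k)_j$, so it suffices to consider maximal cones. For ``if'', the hypothesis gives $T_q\le q$ for $1\le q\le p$. So \eqref{eq:bound} with $Y=\{0\}$ gives $t_i(R)\le i$ for $1\le i\le p$, while $\operatorname{Tor}_i^R(k,k)_j=0$ for $j<i$ always, and $\operatorname{Tor}_0^R(k,k)=k$ is in degree $0$. The last statement follows by letting $p$ vary.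

\subsection*{Part (3)}
By Lemma~\ref{lem:retract}, $t_i(R_C)\le t_i(R)$; since $\operatorname{rate}(R)\ge1$, this gives $\operatorname{rate}(R_C)\le\operatorname{rate}(R)$. Conversely let $\rho=\max_C\operatorname{rate}(R_C)\ge1$, which we may assume finite. Then $T_q\le1+\rho(q-1)$ for all $q\ge1$; for $q=1$ this is $T_1\le1$. If $q_1+\dots+q_r=i$, then
\[
\sum_{l=1}^rT_{q_l}\le r+\rho(i-r)\le1+\rho(i-1),
\]
since $1+\rho(i-1)-\bigl(r+\rho(i-r)\bigr)=(r-1)(\rho-1)\ge0$. So $t_i(R)\le1+\rho(i-1)$ by \eqref{eq:bound}, and $\operatorname{rate}(R)\le\rho$. This completes the proof of Theorem~\ref{thm:quant}. \qed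

\section{A Koszul ring without the quadratic condition}\label{sec:example}

By Theorem~\ref{thm:quant}(2), under the quadratic condition $R$ is Koszul exactly when all $R_C$ are. The quadratic condition itself does not follow from the Koszul property of $R$.

\begin{example}
In $\mathbb R^4$ let $x=e_1$, $y=e_2$, $z=e_3$, $w=e_2+e_3-e_1$ and $m=e_4$, so that $x+w=y+z$. The cone $C=\operatorname{cone}(x,y,z,w)$ is a cone over a square with diagonals $xw$ and $yz$. Let $\Sigma$ consist of $C$, $\operatorname{cone}(m,x)$, $\operatorname{cone}(m,w)$ and their faces. This is a fan, since $C$ lies in the hyperplane where the last coordinate vanishes, and this hyperplane meets $\operatorname{cone}(m,x)$ and $\operatorname{cone}(m,w)$ in the rays of $x$ and $w$; moreover $\operatorname{cone}(m,x)\cap\operatorname{cone}(m,w)=\operatorname{cone}(m)$. Let each monoid be generated by the given vectors in its cone. All five vectors have coordinate sum $1$, so they form a homogeneous system of generators. We denote the variables by the same letters.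

\emph{The ideals.} The incompatible pairs of generators are $\{m,y\}$ and $\{m,z\}$. The generators $m,x,w$ are pairwise compatible, but no cone contains all three. Hence
\[
A_{\mathcal M}=(my,\,mz,\,mxw),
\]
and the quadratic condition fails. We claim that
\begin{equation}\label{eq:ideal}
I_{\mathcal M}=(xw-yz,\;my,\;mz).
\end{equation}
The three elements lie in $I_{\mathcal M}$, and the ideal they generate contains $A_{\mathcal M}$ because $mxw=m(xw-yz)+z\cdot my$. Conversely let $f\in I_{\mathcal M}$. Modulo $A_{\mathcal M}$ we may assume that no monomial of $f$ lies in $I_{\mathcal M}$. Group the monomials of $f$ by their images $t^a\ne0$; the coefficients in each group sum to $0$. Fix a maximal cone containing $a$. By (F1) all monomials in the group use only variables from this cone. For $\operatorname{cone}(m,x)$ and $\operatorname{cone}(m,w)$ the monoid is free, so the group consists of at most one monomial and its coefficient is $0$. For $C$, every monomial is congruent modulo $xw-yz$ to one not divisible by $xw$, with the same image. A monomial $x^\alpha y^\beta z^\gamma w^\delta$ with $\alpha\delta=0$ is determined by its image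 $t^a$, where $a=(\alpha-\delta,\beta+\delta,\gamma+\delta,0)$. So all monomials of the group are congruent to the same monomial, and the part of $f$ in this group lies in $(xw-yz)$. This proves \eqref{eq:ideal}.

\emph{Koszulness.} For a lexicographic order with $x$ the largest variable, the generators in \eqref{eq:ideal} have leading terms $xw$, $my$, $mz$. The S-pairs of $xw-yz$ with $my$ and with $mz$ reduce to $0$ because the leading terms are coprime, and the S-polynomial of the two monomials is $0$. So $I_{\mathcal M}$ has a quadratic Gr\"obner basis, and $R$ is Koszul by the well-known criterion.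

\emph{What fails in the proof.} The elements of $M_C$ compatible with $m$ are the multiples of $x$ and the multiples of $w$. They generate $\operatorname{cone}(x,w)$, the cone over a diagonal of the square, which is not a face of $C$. So $Y_m$ is not facial, and the conclusion of Lemma~\ref{lem:facial} fails here.
\end{example}

\begin{thebibliography}{9}

\bibitem{Herzog}
Herzog, Manuscripta Math. \textbf{21} (1977).

\bibitem{Nguyen}
Dang Hop Nguyen, \emph{On the Koszul property of toric face rings}, arXiv:1107.4503 (2011).

\bibitem{Tate}
Tate, Illinois J. Math. \textbf{1} (1957).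

\end{thebibliography}

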